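# Gaussian Concentration Does Not Force a Finitary Coding

## A natural converse, and the fields that support it

Take a random field on $\mathbb Z^d$ that is built from independent randomness by a local rule. Changing one input changes few outputs, so any function that depends a little on each output depends a little on each input, and it concentrates. Now turn this around: suppose a shift-invariant field concentrates as well as an i.i.d. field does. Must it come from i.i.d. randomness through an almost local rule? The first guess is yes. We make the guess precise and test it.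

Throughout, $d\ge1$, $A$ and $B$ are standard Borel spaces (a finite or countable set is enough to think of), and the shifts are $(S^jy)_i=y_{i+j}$ on $B^{\mathbb Z^d}$, and $T^j$, defined in the same way, on $A^{\mathbb Z^d}$. A $B$-valued field $Y=(Y_i)_{i\in\mathbb Z^d}$ is shift-invariant if its law is invariant under all $S^j$.

**Definition (Gaussian concentration).** A local function is a measurable $f:B^{\mathbb Z^d}\to\mathbb R$ depending on finitely many coordinates. Put
$$\delta_if=\sup\{|f(y)-f(y')|:\ y_j=y'_j\text{ for all }j\ne i\},\qquad \|\delta f\|_2^2=\sum_{i\in\mathbb Z^d}(\delta_if)^2 .$$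
The field $Y$ satisfies Gaussian concentration with constant $C<\infty$ if for every local $f$ with $\|\delta f\|_2<\infty$,
$$\mathbb E\,e^{f(Y)-\mathbb Ef(Y)}\le e^{\frac C2\|\delta f\|_2^2}.$$

**Definition (coding, coding radius).** Let $X=(X_i)_{i\in\mathbb Z^d}$ be an i.i.d. $A$-valued field. A coding of $Y$ from $X$ is a measurable map $\varphi:A^{\mathbb Z^d}\to B^{\mathbb Z^d}$ with $\varphi\circ T^j=S^j\circ\varphi$ for all $j$, such that $\varphi(X)$ has the law of $Y$. Write $B_\infty(0,r)=\{i:\|i\|_\infty\le r\}$, let $E_r(\varphi)$ be the set of $x$ such that $\varphi(x')_0=\varphi(x)_0$ for almost every $x'$ agreeing with $x$ on $B_\infty(0,r)$ (the coordinates outside being i.i.d. as in $X$), and put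
$$r_\varphi(x)=\inf\{r\in\mathbb N_0: x\in E_r(\varphi)\}\in\mathbb N_0\cup\{\infty\}.$$
The coding is finitary if $r_\varphi(X)<\infty$ almost surely. Its coding volume is $|B_\infty(0,r_\varphi(X))|=(2r_\varphi(X)+1)^d$.

Here is a finitary coding with unbounded radius. Let $d=1$ and let the $X_i$ be fair bits. Let $\varphi(X)_i$ be the parity of $\min\{j\ge0:X_{i+j}=1\}$ (and $0$ if there is no such $j$). If there is a $1$ in $[0,r]$, the value at $0$ is known from $X$ on $[-r,r]$. If there is none, both parities still have positive conditional probability. So $r_\varphi=\min\{j\ge0:X_j=1\}$ and $\mathbb P(r_\varphi\ge m)=2^{-m}$.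

The question comes from J.-R. Chazottes, S. Gallo, D. Takahashi, "Finitary coding and Gaussian concentration for random fields", arXiv:2602.14618 (2026). The result to be reversed is this: if $\varphi$ is a finitary coding of $Y$ from an i.i.d. field and $\mathbb E|B_\infty(0,r_\varphi(X))|^2<\infty$, then $Y$ satisfies Gaussian concentration; under an additional structural property of $\varphi$ (satisfied, for example, by codings built via coupling-from-the-past), a finite first moment of the coding volume suffices. The converse asks: is there an exponent $p\ge1$, fixed independently of $Y$, such that every shift-invariant $Y$ with Gaussian concentration has a finitary i.i.d. coding with $\mathbb E|B_\infty(0,r_\varphi(X))|^p<\infty$?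

We test the guess "yes" on simple fields.

*I.i.d. fields.* The identity is a coding of radius $0$. Concentration is the textbook martingale argument. Enumerate the finitely many relevant sites as $1,\dots,m$. The increment $\mathbb E[f\mid X_1,\dots,X_r]-\mathbb E[f\mid X_1,\dots,X_{r-1}]$, as a function of $X_r$, ranges in an interval of length $\delta_rf$. Hoeffding's lemma bounds its conditional exponential moment by $e^{(\delta_rf)^2/8}$, and multiplying gives $C=1/4$.

*Block codes.* Let $Y_i$ be a fixed function of $X$ restricted to $i+B_\infty(0,R)$, and let $v=(2R+1)^d$. The radius is at most $R$. For $F=f\circ\varphi$ we have $\delta_jF\le\sum_{i\in j+B_\infty(0,R)}\delta_if$, so by Cauchy–Schwarz $\|\delta F\|_2^2\le\sum_jv\sum_{i\in j+B_\infty(0,R)}(\delta_if)^2=v^2\|\delta f\|_2^2$. Hence $C=v^2/4$ works, and we see the square of the volume appear.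

*One random sign everywhere.* Let $Y_i=\xi$ for all $i$, with $\xi=\pm1$ fair. The event $\{Y_0=1\}$ is shift-invariant, so by ergodicity of i.i.d. fields $Y$ has no i.i.d. coding at all. Concentration fails too: for $f$ the average of $y_i$ over $N$ sites, $\|\delta f\|_2^2=4/N$, while $\mathbb Ee^{f-\mathbb Ef}=\cosh1$ does not depend on $N$.

*Periodic marks with a random phase.* Let $d=1$, $n\ge2$, let $U$ be uniform on $\{0,\dots,n-1\}$ and $Y_i=1\{i\equiv U \bmod n\}$. The event $\{Y_0=1\}$ is invariant under the shift by $n$. Under that shift $X$ is again an i.i.d. process indexed by $\mathbb Z$ (group it in blocks of length $n$), hence ergodic. So a coding would force $\mathbb P(Y_0=1)\in\{0,1\}$, whereas it equals $1/n$. Concentration fails as before: $f=\frac1N\sum_{s=0}^{N-1}y_{ns}$ has $\|\delta f\|_2^2=1/N$ and equals $1$ with probability $1/n$ and $0$ otherwise, so $\mathbb Ee^{f-\mathbb Ef}$ is a constant larger than $1$.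

In all four cases concentration and finitary coding stand or fall together. The guess is nevertheless wrong, and for every moment condition at once.

**Theorem.** Let $d\ge1$, $\kappa>0$, $\epsilon>0$.

(a) There is a shift-invariant $\{0,1\}$-valued field $Y$ on $\mathbb Z^d$ satisfying Gaussian concentration with constant $C\le\kappa$ and $\mathbb P(Y_0=1)\ge1-\epsilon$, such that for every i.i.d. field $X$ and every coding $\varphi$ of $Y$ from $X$,
$$\mathbb P\big(\varphi(X)_0=1,\ r_\varphi(X)<\infty\big)=0,\qquad\text{hence}\qquad\mathbb P(r_\varphi(X)=\infty)\ge1-\epsilon .$$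
In particular (take $\epsilon<1$) $Y$ has no finitary i.i.d. coding.

(b) There is a shift-invariant field $Y^\sharp$ on $\mathbb Z^d$ with countable alphabet, satisfying Gaussian concentration with constant $C\le\kappa$, such that $r_\varphi(X)=\infty$ almost surely for every coding $\varphi$ of $Y^\sharp$ from any i.i.d. field $X$.

(c) The fields in (a) and (b) are (non-finitary) codings of i.i.d. fields. So the only obstruction is finitariness.

A field with no finitary coding has in particular none with $\mathbb E|B_\infty(0,r_\varphi)|^p<\infty$, so by (a) no exponent $p\ge1$ works, for any $d$.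

The constant can be any $\kappa>0$ but not $0$. If $C=0$, then $f(y)=1_D(y_0)$ gives $\mathbb Ee^{f-\mathbb Ef}\le1$, and strict Jensen forces $f(Y)$ to be almost surely constant. So $\mathbb P(Y_0\in D)\in\{0,1\}$ for all measurable $D$, hence $Y_0$ is deterministic, and $Y$ is trivially codable.

## Independent copies of a certificate at far-apart sites

What does a finitary coding force that concentration might not? If the symbol $1$ occurs, then some finite window of $X$ certifies "$\varphi(X)_0=1$" with positive probability. Disjoint windows are independent, so any number of far-apart sites can all carry a $1$. We turn this into an obstruction.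

**Lemma 1.** Let $Z$ be a $\{0,1\}$-valued shift-invariant field such that for infinitely many integers $k\ge1$ there is an $m_k\ge1$ with
$$\mathbb P\big(Z_{l\,ke_1}=1\text{ for }l=1,\dots,m_k\big)=0.$$
Then every coding $\varphi$ of $Z$ from an i.i.d. field $X$ satisfies $\mathbb P(\varphi(X)_0=1,\ r_\varphi(X)<\infty)=0$.

*Proof.* Write $B_R=B_\infty(0,R)$ and let
$$E_R^1=\{x:\ \varphi(x')_0=1\text{ for a.e. }x'\text{ agreeing with }x\text{ on }B_R\}.$$
This is the certificate. By Fubini it is measurable, it depends only on $x|_{B_R}$, and $\varphi(X)_0=1$ almost surely on $\{X\in E^1_R\}$. Directly from the definitions, $\{x:\varphi(x)_0=1\}\cap E_R(\varphi)\subset E_R^1$.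

Let $q=\mathbb P(X\in E_R^1)$, and choose a $k>2R$ from the hypothesis. The event $\{T^{l\,ke_1}X\in E_R^1\}$ depends on $X$ only in the box $l\,ke_1+B_R$. For $l=1,\dots,m_k$ these boxes are pairwise disjoint because $k>2R$, so the $m_k$ events are independent, each of probability $q$. On their intersection, up to a null set, equivariance gives $\varphi(X)_{l\,ke_1}=\varphi(T^{l\,ke_1}X)_0=1$ for all $l\le m_k$. Since $\varphi(X)$ has the law of $Z$, the intersection is null. Thus $q^{m_k}=0$, and $q=0$. As $R$ was arbitrary,
$$\mathbb P(\varphi(X)_0=1,\ r_\varphi(X)<\infty)\le\sum_{R\ge0}\mathbb P(X\in E_R^1)=0.\qquad\square$$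

So we want a concentrating field in which, at arbitrarily large spacings $k$, some finite number of $1$s in arithmetic progression is forbidden. Concentration does not obviously rule this out. Apply it to $\lambda f$ with $\lambda<0$ and $f$ the number of zeros among $m$ sites, and write $p=\mathbb P(Z_0=0)$. For $C>0$, Markov's inequality with $\lambda=-p/C$ gives
$$\mathbb P(f=0)\le e^{\lambda mp+\frac C2\lambda^2m}=e^{-mp^2/(2C)} .$$
This is only an upper bound on the probability of seeing $m$ ones, and a probability of exactly $0$ obeys it.

To forbid a run of $1$s we place zeros, called marks, so that every long enough stretch contains one. Independent marks do not forbid any run. Periodic marks do, but they fail to concentrate, as we saw. The compromise is a renewal process with bounded but spread-out gaps.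

## Renewal marks with uniform gaps

Fix $n\ge2$ and let $\tau$ be uniform on $\{n+1,\dots,2n\}$. Let $V$ be the Markov chain on $\{0,\dots,2n-1\}$ that moves $s\mapsto s-1$ for $s>0$ and from $0$ to $\tau-1$; the state is the waiting time to the next mark. The chain is irreducible (from $0$ it can jump to $2n-1$ and then pass through all states). It is aperiodic, since the return times to $0$ include $n+1$ and $n+2$. Let $(V_x)_{x\in\mathbb Z}$ be stationary and $\eta_x=1\{V_x=0\}$; a site with $\eta_x=1$ is a mark. Then consecutive marks have i.i.d. gaps distributed as $\tau$, and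
$$\mathbb P(\eta_0=1)=\frac1{\mathbb E\tau}=\frac2{3n+1},$$
and any $2n$ consecutive sites $x,\dots,x+2n-1$ contain a mark, namely $x+V_x$.

For $n=2$ the gaps are $3$ or $4$ with equal probability. The stationary law satisfies $\pi(3)=\frac12\pi(0)$, $\pi(2)=\pi(3)+\frac12\pi(0)$, $\pi(1)=\pi(2)$, so $\pi=(\frac27,\frac27,\frac27,\frac17)$ on $0,1,2,3$. Indeed $\frac{2}{3\cdot2+1}=\frac27$, and any four consecutive sites contain a mark.

One copy of $\eta$ with marks read as zeros handles the spacing $k=1$. To handle spacing $k$, run such processes along the cosets of $\mathbb Z\,ke_1$. To handle all $k$, superpose independent layers $k=1,2,\dots$ with parameters $n_k$, and let $Y_i=1$ when no layer marks $i$. For $\mathbb P(Y_0=1)>0$ we want $\sum_k1/n_k<\infty$; we shall take $n_k=2^kn_*$.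

The difficulty is concentration of infinitely many superposed layers. The straightforward plan is to prove Gaussian concentration of layer $k$ with a constant $C_k$ and add up, since independent layers tensorize to the constant $\sum_kC_k$. With $n_k=2^kn_*$ this sum diverges, for a simple reason. Test layer $k$ on $f=\lambda\eta_0$, with $p=2/(3n_k+1)\le2/7$ and $\lambda=2\log(1/p)$. Then
$$\log\mathbb Ee^{f-\mathbb Ef}=\log\big(1+p(p^{-2}-1)\big)-2p\log\tfrac1p\ \ge\ (1-2p)\log\tfrac1p ,$$
because $1+p^{-1}-p\ge p^{-1}$. The required bound is $\frac{C_k}2\lambda^2=2C_k(\log\frac1p)^2$, so $C_k\ge\frac{1-2p}{2\log(1/p)}\ge\frac{3}{14\log(1/p)}$. Since $1/p\le2n_k$, this lower bound is of order $1/k$, and $\sum_kC_k=\infty$.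

The computation also shows where the trouble lies: it used a function with a large oscillation at a single site. If $0\le\lambda\le c_0$, then
$$\log\mathbb E e^{\lambda(\eta_0-\mathbb E\eta_0)}\le p(e^\lambda-1-\lambda)\le\tfrac12e^{c_0}p\lambda^2,$$
which is of order $\lambda^2/n$, and $1/n_k$ is summable. So we prove a bound of order $1/n$ for functions with oscillations at most $c_0$, sum the layers for such functions, and treat the large oscillations separately at the very end. There they are cheap: $\delta_if>c_0$ implies $\delta_if\le c_0^{-1}(\delta_if)^2$, so simply erasing the dependence on such coordinates costs little when $c_0$ is large.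

## Exponential moments of order $1/n$ for one layer

**Proposition 2.** For every $c_0>0$ there is $K=K(c_0)<\infty$, not depending on $n$, such that for all $n\ge2$ and every local $f:\{0,1\}^{\mathbb Z}\to\mathbb R$ with $\delta_if\le c_0$ for all $i$,
$$\log\mathbb E\,e^{f(\eta)-\mathbb Ef(\eta)}\le\frac Kn\|\delta f\|_2^2 .$$

We reveal the marks one at a time. Moving one mark changes the future, but a good coupling repairs this within $O(n)$ sites. In the meantime each site is hit only with probability $O(1/n)$. Write $\delta_i=\delta_if$ and let $f$ depend on coordinates in $[a,b]$.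

**Step 0: start from a mark.** The purpose is to have a first mark, so that revealing can begin. By convergence of finite irreducible aperiodic Markov chains, the law of $(V_a,\dots,V_b)$ for the chain started at $V_{-M}=0$ converges to the stationary one as $M\to\infty$. Since $f$ takes finitely many values, $\mathbb Ee^{f-\mathbb Ef}$ converges too. So it suffices to prove the bound, uniformly in $M>-a$, for $\eta$ with marks exactly $T_0=-M<T_1<T_2<\cdots$, whose gaps are i.i.d. copies of $\tau$. (Sites left of $-M$ do not matter to $f$.) Let $\mathcal F_l=\sigma(T_1,\dots,T_l)$ and $M_l=\mathbb E[f(\eta)\mid\mathcal F_l]$. Then $M_0=\mathbb Ef$. If $T_0+L(n+1)>b$, then $T_L>b$, and all marks in $[a,b]$ are among $T_0,\dots,T_{L-1}$, so $M_L=f(\eta)$.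

**Step 1: coupling two futures.** The purpose is to bound the effect of moving one mark. Let $H\subset(-\infty,T]$ be a finite set of marks with maximum $T$. For $t>T$ let $\Phi_H(t)$ be the expectation of $f$ evaluated on the mark set $H\cup\{t,t+\tau_1,t+\tau_1+\tau_2,\dots\}$, with $\tau_i$ i.i.d. copies of $\tau$. Put $\gamma=(3/4)^{1/6}$. We claim that there is a universal constant $K_1$ such that for $t,t'\in\{T+n+1,\dots,T+2n\}$,
$$|\Phi_H(t)-\Phi_H(t')|\le\delta_t+\delta_{t'}+b_T,\qquad b_T=\sum_{j\ge1}\kappa_j\delta_{T+j},\qquad0\le\kappa_j\le\frac{K_1}n\gamma^{j/n}. \tag{1}$$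

The case $t=t'$ is trivial. Let $t<t'$, so $1\le t'-t\le n-1$. We build the two processes together, one starting from the mark $t$ and the other from $t'$. At each stage, $x<x'$ are the last marks so far of the lagging and the leading process, and $s=x'-x\in\{1,\dots,n\}$. The allowed ranges for the next marks are $\{x+n+1,\dots,x+2n\}$ and $\{x'+n+1,\dots,x'+2n\}$. They overlap in $n-s$ sites. For $s<n$ we use the overlap. For $s=n$ there is no overlap, and letting both move would not help; so only the lagging process moves, which randomizes the difference.

*Type A, $s\le n-1$.* Draw $X$ uniformly on $\{x+n+1,\dots,x+2n\}$ as the next mark of the lagging process. If $X\ge x'+n+1$, let $X'=X$ be the next mark of the leading process. The processes have then coupled, and they use the same gaps from then on. Otherwise $X\in\{x+n+1,\dots,x'+n\}$, and we put $X'=X+n$, which lies in $\{x+2n+1,\dots,x'+2n\}$. The map $X\mapsto X'$ is a bijection onto $\{x'+n+1,\dots,x'+2n\}$, so $X'$ is uniform there. Coupling has probability $(n-s)/n$; otherwise the new difference is $n$.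

*Type B, $s=n$.* Only the lagging process moves, to $X$ uniform on $\{x+n+1,\dots,x+2n\}=\{x'+1,\dots,x'+n\}$. It becomes the leading one: the new state is $(x',X)$, with difference uniform on $\{1,\dots,n\}$.

For $n=2$ and $s=1$, for instance, $X\in\{x+3,x+4\}$ and $X'\in\{x+4,x+5\}$: the value $X=x+4$ couples, and $X=x+3$ is paired with $X'=x+5$.

The marginals are correct. The joint past decides the type of the next move and which processes take part in it. Given the joint past, each gap drawn is uniform on $\{n+1,\dots,2n\}$, hence independent of all earlier gaps of the same process. Each process moves at least once in any two successive moves (after a type B move the other process is the lagging one, and a lagging process always moves), so both are fully constructed.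

The time to couple is short. Let $N$ be the index of the coupling move. From difference $n$, coupling within two moves has probability at least
$$\sum_{s=1}^{n-1}\frac1n\cdot\frac{n-s}n=\frac{n-1}{2n}\ge\frac14 .$$
From a difference smaller than $n$, one type A move either couples or leads to difference $n$. So from any state coupling occurs within three moves with probability at least $\frac14$, and
$$\mathbb P(N>u)\le(3/4)^{\lfloor u/3\rfloor}.$$

Now we count discrepancies. The two mark sets can differ only at $t$, at $t'$, and at marks created at a move $u\le N$. Changing $f$'s argument one site at a time,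
$$|\Phi_H(t)-\Phi_H(t')|\le\delta_t+\delta_{t'}+\sum_{j\ge1}\delta_{T+j}\,\mathbb P\big(T+j\text{ is a mark created at some move }u\le N\big).$$
The leading position starts at most at $T+2n$ and increases by at most $2n$ per move, so marks created at move $u$ lie at sites $\le T+2n(u+1)$. A mark at $T+j$ created at move $u$ therefore needs $u\ge j/(2n)-1$. The event $\{N>u-1\}$ is determined by the joint past before move $u$. Given that past, each of the at most two marks created at move $u$ is uniform on $n$ sites, so it sits at a given site with probability at most $1/n$. Hence (1) holds with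
$$\kappa_j=\frac2n\sum_{u\ge\max(1,\,j/(2n)-1)}(3/4)^{\lfloor(u-1)/3\rfloor},$$
the sum being over integers $u$. Since $\lfloor(u-1)/3\rfloor\ge(u-3)/3$, the summand is at most $\frac43(3/4)^{u/3}$, and summing the geometric series,
$$\kappa_j\le\frac2n\cdot\frac43\cdot\frac{(3/4)^{(j/(2n)-1)/3}}{1-(3/4)^{1/3}}=\frac{K_1}n\gamma^{j/n},\qquad K_1=\frac83\cdot\frac{(4/3)^{1/3}}{1-(3/4)^{1/3}} .$$
This proves the claim. The total influence is bounded uniformly in $n$: because $\gamma^{-1/n}-1\ge\frac1n\log(1/\gamma)$,
$$\sum_{j\ge1}\kappa_j\le\frac{K_1}n\cdot\frac1{\gamma^{-1/n}-1}\le\frac{K_1}{\log(1/\gamma)}=:K_2 .$$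

**Step 2: conditional variances of the martingale.** The purpose is to bound one increment $D_l=M_l-M_{l-1}$. With $H=\{T_0,\dots,T_{l-1}\}$ and $T=T_{l-1}$ we have $M_l=\Phi_H(T_l)$, and given $\mathcal F_{l-1}$ the variable $T_l$ is uniform on $\{T+n+1,\dots,T+2n\}$. So $M_{l-1}$ is the average of $\Phi_H$ over this set, and (1) gives
$$|D_l|\le R_0:=(2+K_2)c_0 .$$
This is the only place where $\delta_i\le c_0$ is used. Let $X,X'$ be independent and uniform on $\{T+n+1,\dots,T+2n\}$. Writing a variance as half the mean squared difference of two independent copies,
$$\mathbb E[D_l^2\mid\mathcal F_{l-1}]=\tfrac12\mathbb E\big(\Phi_H(X)-\Phi_H(X')\big)^2\le\tfrac12\mathbb E(\delta_X+\delta_{X'}+b_T)^2\le3\,\mathbb E\delta_X^2+\tfrac32b_T^2 .$$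
Both terms carry a factor $1/n$. For $j\le2n$ we have $\gamma^{j/n}\ge\gamma^2$, so
$$\mathbb E\delta_X^2=\frac1n\sum_{j=n+1}^{2n}\delta_{T+j}^2\le\frac{\gamma^{-2}}n\sum_{j\ge1}\gamma^{j/n}\delta_{T+j}^2 ,$$
and by Cauchy–Schwarz
$$b_T^2\le\Big(\sum_j\kappa_j\Big)\sum_j\kappa_j\delta_{T+j}^2\le\frac{K_1K_2}n\sum_{j\ge1}\gamma^{j/n}\delta_{T+j}^2 .$$
With $K_3=3\gamma^{-2}+\frac32K_1K_2$ we get $\mathbb E[D_l^2\mid\mathcal F_{l-1}]\le\frac{K_3}n\sum_{j\ge1}\gamma^{j/n}\delta^2_{T_{l-1}+j}$. Since $e^x\le1+x+\frac12x^2e^{R_0}$ for $|x|\le R_0$, and $\mathbb E[D_l\mid\mathcal F_{l-1}]=0$,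
$$\mathbb E[e^{D_l}\mid\mathcal F_{l-1}]\le e^{q_l},\qquad q_l=\frac{e^{R_0}K_3}{2n}\sum_{j\ge1}\gamma^{j/n}\delta_{T_{l-1}+j}^2 .$$

**Step 3: summing the increments.** The purpose is to bound $\sum_lq_l$ deterministically, although the $T_l$ are random. Fix a site $i$. It receives from $q_l$, for each $l$ with $T_{l-1}<i$, the weight $\gamma^{(i-T_{l-1})/n}$. The numbers $(i-T_{l-1})/n$ are positive, and successive ones differ by more than $1$, because gaps are at least $n+1$. So these weights sum to at most $1+\gamma+\gamma^2+\cdots=\frac1{1-\gamma}$, and
$$\sum_lq_l\le\frac Kn\|\delta f\|_2^2,\qquad K=\frac{e^{R_0}K_3}{2(1-\gamma)} .$$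
Since $q_l$ is $\mathcal F_{l-1}$-measurable, conditioning successively on $\mathcal F_{L-1},\dots,\mathcal F_0$ gives $\mathbb E\exp\sum_{l\le L}(D_l-q_l)\le1$. As $\sum_{l\le L}D_l=f(\eta)-\mathbb Ef(\eta)$, we conclude $\mathbb Ee^{f-\mathbb Ef}\le e^{K\|\delta f\|_2^2/n}$. The constant $K$ depends only on $c_0$. $\square$

## The superposed layers and their concentration

**Construction.** Let $n_k=2^kn_*$ for $k\ge1$, with an integer $n_*\ge1$ to be chosen. Then $n_k\ge2$ and $\sum_k1/n_k=1/n_*$. For each $k$, put on each coset of $\mathbb Z\,ke_1$ in $\mathbb Z^d$ an independent copy of the renewal process with $n=n_k$: for each $i$ with $0\le i_1<k$, the sequence $(\eta^{(k)}_{i+ske_1})_{s\in\mathbb Z}$ is such a copy. Take the layers $k=1,2,\dots$ independent. A shift of $\mathbb Z^d$ maps cosets to cosets and acts along them as a translation. Since the processes are stationary and have the same law on all cosets of a given layer, $(\eta^{(k)}_i)_{k,i}$ is shift-invariant.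

Since $\sum_k\mathbb P(\eta^{(k)}_0=1)=\sum_k\frac2{3n_k+1}<\infty$, by Borel–Cantelli almost surely every sequence $(\eta_i^{(k)})_k$ is finitely supported. Let $B^\sharp$ be the countable set of finitely supported $0$–$1$ sequences and put
$$Y_i^\sharp=(\eta^{(k)}_i)_{k\ge1}\in B^\sharp,\qquad Y_i=1\{Y_i^\sharp=0\},$$
with $Y_i^\sharp=0$ on the null event that the sequence at $i$ is not finitely supported. Thus almost surely $Y_i=1$ exactly when no layer has a mark at $i$, and since $\frac2{3n+1}\le\frac1n$,
$$\mathbb P(Y_0=1)=\prod_k\Big(1-\frac2{3n_k+1}\Big)\ge1-\sum_k\frac1{n_k}=1-\frac1{n_*}. \tag{2}$$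

**Forbidden progressions.** For part (b) we also need the field with the first layers removed. For $k_0\ge0$ let $Y_i^{>k_0}=1\{\eta_i^{(k)}=0\text{ for all }k>k_0\}$, so that $Y^{>0}=Y$ almost surely. The sites $l\,ke_1$, $l=1,\dots,2n_k$, are $2n_k$ consecutive sites of one coset of layer $k$, so one of them is a mark of layer $k$. Hence
$$\mathbb P\big(Y^{>k_0}_{l\,ke_1}=1\text{ for }l=1,\dots,2n_k\big)=0\qquad\text{for every }k>k_0. \tag{3}$$
With $n_*=1$ and $d=1$, for example: any $4$ consecutive sites contain a zero of $Y$, any $8$ consecutive even sites contain one, and so on.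

**Proposition 3.** For every $c_0>0$, both $Y^\sharp$ and $Y$ satisfy Gaussian concentration with constant
$$C=\frac4{c_0}+\frac{2K(c_0)}{n_*} .$$

**Step 1: functions with small oscillations.** Here the layers are added up. Let $f:(B^\sharp)^{\mathbb Z^d}\to\mathbb R$ depend on a finite set $\Lambda$ of coordinates, with $\delta_if\le c_0$ for all $i$. Up to an additive constant $f$ is bounded, because $|f(y)-f(y')|\le\sum_{i\in\Lambda}\delta_if$. For each $k$ only finitely many cosets meet $\Lambda$. So we can enumerate the independent renewal processes that matter as $\zeta_1,\zeta_2,\dots$, where $\zeta_r$ lives in layer $k_r$ on the coset $\ell_r$. Write $f(Y^\sharp)=g(\zeta_1,\zeta_2,\dots)$, where $g(z_1,z_2,\dots)$ is $f$ at the configuration whose letter at $i$ is the sequence formed by the values at $i$, replaced by $0$ if it is not finitely supported. Let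
$$g_r(z_1,\dots,z_r)=\mathbb E\,g(z_1,\dots,z_r,\zeta_{r+1},\zeta_{r+2},\dots),$$
so that $g_r(\zeta_1,\dots,\zeta_r)=\mathbb E[g\mid\zeta_1,\dots,\zeta_r]$ and $g_0=\mathbb Eg$.

Changing $z_r$ at one site $i\in\ell_r$ changes the configuration at $i$ only (one entry does not affect whether a sequence is finitely supported). So, with $z_1,\dots,z_{r-1}$ fixed, $g_r$ as a function of $z_r$ depends only on the coordinates in $\ell_r\cap\Lambda$, with oscillation at $i$ at most $\delta_if\le c_0$. Identify $\ell_r$ with $\mathbb Z$. Proposition 2 gives
$$\mathbb E\big[e^{g_r-g_{r-1}}\mid\zeta_1,\dots,\zeta_{r-1}\big]\le\exp\Big(\frac K{n_{k_r}}\sum_{i\in\ell_r}(\delta_if)^2\Big).$$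
The bounds are deterministic, so they multiply. For each $k$ the cosets are disjoint, so layer $k$ contributes at most $\frac K{n_k}\|\delta f\|_2^2$ in total, and for all $r$
$$\mathbb Ee^{g_r-\mathbb Eg}\le\exp\Big(K\|\delta f\|_2^2\sum_k\frac1{n_k}\Big)=e^{(K/n_*)\|\delta f\|_2^2}.$$
Martingale convergence gives $g_r\to g$ almost surely, and the $g_r$ are uniformly bounded. By dominated convergence
$$\mathbb Ee^{f(Y^\sharp)-\mathbb Ef(Y^\sharp)}\le e^{(K/n_*)\|\delta f\|_2^2}.$$

**Step 2: erasing the large oscillations.** Let $f$ be any local function with $\|\delta f\|_2<\infty$. The set $J=\{i:\delta_if>c_0\}$ is finite. Let $f_1(y)=f(\tilde y)$, where $\tilde y$ is $y$ with the coordinates in $J$ replaced by a fixed letter. Then $\delta_if_1=0$ for $i\in J$ and $\delta_if_1\le\delta_if\le c_0$ for $i\notin J$, so Step 1 applies to $f_1$. Replacing the coordinates one by one,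
$$|f-f_1|\le S:=\sum_{i\in J}\delta_if\le\frac1{c_0}\sum_{i\in J}(\delta_if)^2\le\frac1{c_0}\|\delta f\|_2^2 .$$
Changing $f$ into $f_1$ costs $S$ in $f$ and $S$ in its mean, hence
$$\mathbb Ee^{f-\mathbb Ef}\le e^{2S}\,\mathbb Ee^{f_1-\mathbb Ef_1}\le\exp\Big(\Big(\frac2{c_0}+\frac{K(c_0)}{n_*}\Big)\|\delta f\|_2^2\Big),$$
which is the claim for $Y^\sharp$.

**Step 3: passing to $Y$.** We have $Y_i=\pi(Y_i^\sharp)$ for a fixed map $\pi$. If $f$ is local on $\{0,1\}^{\mathbb Z^d}$, then $f$ composed with $\pi$ applied at every site is local on $(B^\sharp)^{\mathbb Z^d}$, and its oscillations are at most those of $f$. So $Y$ inherits the constant $C$. $\square$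

Now choose the parameters, in this order: $c_0=8/\kappa$, so that $4/c_0=\kappa/2$; then an integer $n_*\ge\max(4K(c_0)/\kappa,\,1/\epsilon)$, so that $2K(c_0)/n_*\le\kappa/2$. Then $C\le\kappa$, and $\mathbb P(Y_0=1)\ge1-\epsilon$ by (2).

## Infinite coding radius for every coding

**Proof of (a).** The field $Y$ has the law of $Y^{>0}$, so by (3) with $k_0=0$ it satisfies the hypothesis of Lemma 1 for every $k\ge1$, with $m_k=2n_k$. Hence $\mathbb P(\varphi(X)_0=1,\,r_\varphi(X)<\infty)=0$ for every coding $\varphi$ of $Y$ from any i.i.d. field, and
$$\mathbb P(r_\varphi(X)=\infty)\ge\mathbb P(\varphi(X)_0=1)=\mathbb P(Y_0=1)\ge1-\epsilon .$$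
For $\epsilon<1$ this is positive, so no coding is finitary. $\square$

In (a) nothing is said about the radius when $\varphi(X)_0=0$. The field $Y^\sharp$ shows which layers put a mark at a site, and this closes the gap: at any site almost surely only finitely many layers have a mark, so deleting enough layers turns the site into a $1$.

**Proof of (b).** Let $\varphi$ be a coding of $Y^\sharp$ from $X$. For $k_0\ge0$ let $\pi_{k_0}(b)=1\{b_k=0\text{ for all }k>k_0\}$ for $b\in B^\sharp$. Applying $\pi_{k_0}$ at every site, $\pi_{k_0}\circ\varphi$ is a coding of $Y^{>k_0}$. Whatever determines $\varphi(X)_0$ determines its image, that is, $E_r(\varphi)\subset E_r(\pi_{k_0}\circ\varphi)$, so $r_{\pi_{k_0}\circ\varphi}\le r_\varphi$. By (3), the hypothesis of Lemma 1 holds for $Y^{>k_0}$ and all $k>k_0$, so $\mathbb P(\pi_{k_0}(\varphi(X)_0)=1,\,r_\varphi(X)<\infty)=0$. Therefore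
$$\mathbb P(r_\varphi(X)<\infty)\le\mathbb P(Y_0^{>k_0}=0)\le\sum_{k>k_0}\frac2{3n_k+1}\longrightarrow0\qquad(k_0\to\infty).\qquad\square$$

## Coding the layers from i.i.d. letters by coupling from the past

It remains to prove (c). The chain $V$ is a stationary irreducible aperiodic finite-state Markov chain, and such a chain is a factor of an i.i.d. process. One may quote this (coupling from the past, Propp–Wilson 1996; or Friedman–Ornstein 1970: mixing finite-state Markov shifts are Bernoulli). For our chain the coupling-from-the-past argument is short, so here it is.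

**Step 1: a word that forgets the starting state.** Fix $n\ge2$. For a letter $u\in\{n+1,\dots,2n\}$ let $F_u(s)=s-1$ for $s>0$ and $F_u(0)=u-1$. Reading independent uniform letters and applying the maps $F_u$ runs the chain. We want a finite word whose composed map is constant on $\{0,\dots,2n-1\}$.

First, any two states $s\ne s'$ can be merged by some word. Since the chain is irreducible and aperiodic, for some $m$ there are possible trajectories of length $m$ from $s$ to $0$ and from $s'$ to $0$. Follow both up to their first meeting. Before they meet, they are never both at $0$, so each letter is used by at most one of them. Hence one word can be chosen that drives both along their trajectories, and it merges them. Now iterate: after one word the image of the state space has at least one element fewer; if two image points remain, append a word that merges them; and so on. The result is a word $w$ whose composed map is constant.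

**Step 2: the factor map.** Let $(U_x)_{x\in\mathbb Z}$ be i.i.d. uniform on $\{n+1,\dots,2n\}$. Almost surely $w$ occurs in the letters before every site $x$. So for $M$ large enough the composition $F_{U_x}\circ F_{U_{x-1}}\circ\cdots\circ F_{U_{x-M+1}}$ is constant. The constant does not depend on such $M$, because a longer composition is the shorter one composed on the right with further maps. Call it $V_x$. Then $V_{x+1}=F_{U_{x+1}}(V_x)$, and $V_x$ is a function of $(U_y)_{y\le x}$, hence independent of $U_{x+1}$. So $(V_x)$ is the Markov chain with the right transitions. It is stationary, since it is a shift-equivariant function of $(U_x)$, and its one-site law is the unique stationary law. Thus $\eta_x=1\{V_x=0\}$ has the law of the renewal marks. As a map defined everywhere, put $\eta_x=1$ if some composition as above is constantly $0$, and $\eta_x=0$ otherwise; this is shift-equivariant at every point.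

**Step 3: all layers.** For each $k$ take letters $X_i^{(k)}$, i.i.d. over $i\in\mathbb Z^d$ and uniform on $\{n_k+1,\dots,2n_k\}$, independent for different $k$. Define $\eta^{(k)}_i$ by applying the map of Step 2 along the coset of $i$, that is, to $(X^{(k)}_{i+ske_1})_{s\in\mathbb Z}$. This is $\mathbb Z^d$-equivariant. Different cosets use disjoint sets of letters, so layer $k$ has the required law. With $X_i=(X_i^{(k)})_{k\ge1}$, the field $Y^\sharp$ (with the sitewise convention for sequences that are not finitely supported), and hence $Y$, is a coding of the i.i.d. field $X$. This proves (c) and completes the proof of the Theorem. $\square$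

In this coding each single layer, and each finite collection of layers, is finitary: $\eta_0^{(k)}$ is known once a window of $M$ letters along its coset has a constant composition, which needs only the letters in $B_\infty(0,k(M-1))$, with $M<\infty$ almost surely. For $Y^\sharp$ itself, part (b) says that the radius is almost surely infinite, in this coding and in every other one.
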